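\title{Non-reconstructibility of $\omega^*$ does not imply the Continuum Hypothesis}

\begin{abstract}
A card of a topological space is a subspace obtained by deleting one point, and a space is reconstructible if the homeomorphism types of its cards determine it up to homeomorphism. Under the Continuum Hypothesis the Stone-\v{C}ech remainder $\omega^*$ is not reconstructible. We show that the converse fails: it is consistent that $\mathfrak c=\aleph_{\omega_1}$ and $\omega^*$ is not reconstructible. The second space with the same cards is the union $\mathbb T$ of a strictly increasing $\omega_1$-sequence of clopen subsets of $\omega^*$. We also prove in ZFC that non-reconstructibility of $\omega^*$ implies $\operatorname{cf}(\mathfrak c)\le\mathfrak d$ and $2^{\mathfrak d}=2^{\mathfrak c}$, and that when $\mathfrak d=\omega_1$ the space $\mathbb T$ is the only possible reconstruction other than $\omega^*$ itself.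
\end{abstract}

\section{Introduction}\label{sec:intro}

A space $Y$ is a \emph{card} of a topological space $X$ if $Y$ is homeomorphic to $X\setminus\{x\}$ for some $x\in X$. The \emph{deck} $\mathcal D(X)$ is a set containing one representative of each homeomorphism class of cards of $X$; it records which spaces arise by deleting a point, and not how often. We write $\mathcal D(X)=\mathcal D(Z)$, and call $X$ and $Z$ \emph{reconstructions} of each other, if every card of $X$ is homeomorphic to a card of $Z$ and vice versa. The space $X$ is \emph{reconstructible} if $\mathcal D(X)=\mathcal D(Z)$ implies $X\cong Z$.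

A compact Hausdorff space $X$ without isolated points is the one-point compactification of each of its cards, so a single card determines $X$ among such spaces. What is at stake for such an $X$ is therefore whether the deck detects compactness. It need not: the Cantor set has the same deck as the Cantor set minus a point (Section~\ref{sec:cantor}).

This paper is about $\omega^*=\beta\omega\setminus\omega$, the Stone-\v{C}ech remainder of the discrete space of integers. Two facts are known.
\begin{itemize}
\item[(K1)] Under CH, the space $\omega^*$ is non-reconstructible: for a P-point $p$ of $\omega^*$, the spaces $\omega^*$ and $\omega^*\setminus\{p\}$ are non-homeomorphic reconstructions of each other.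
\item[(K2)] It is consistent with $\mathrm{MA}+\mathfrak c=\omega_2$ that $\omega^*$ is reconstructible.
\end{itemize}
They lead to the following question, posed in \cite{Pitz}.

\medskip
\noindent\textbf{Question.} \emph{Is CH equivalent, over ZFC, to the assertion that $\omega^*$ is non-reconstructible?}
\medskip

One might well guess that it is. Under CH an ultrafilter on $\omega$ is an increasing union of $\omega_1$ countable families, so a recursion of length $\omega_1$ can deal with all of its members while facing only countably many requirements at each stage. We shall see that such a recursion proves non-reconstructibility, and it appears to depend on CH. What it really needs, however, is only that each ultrafilter be an increasing union of $\omega_1$ families that are small in a suitable sense, and this can happen when $\mathfrak c$ is a singular cardinal of cofinality $\omega_1$.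

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is ZFC $+\ \neg$CH $+$ ``$\omega^*$ is non-recon\-struct\-ible''. Thus non-reconstructibility of $\omega^*$ does not imply CH, and the two statements are not equivalent over ZFC.
\end{theorem}

To state the two halves of the proof, write $a\subseteq^*b$ if $a\setminus b$ is finite, and $a=^*b$ if $a\subseteq^*b\subseteq^*a$. Points of $\omega^*$ are free ultrafilters on $\omega$, and for $a\subseteq\omega$ the set $a^*$ of free ultrafilters containing $a$ is a basic clopen subset of $\omega^*$.

\begin{definition}\label{def:tower}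
A \emph{tower} is a sequence $b=\langle b_\xi:\xi<\omega_1\rangle$ of infinite subsets of a countable set such that $b_\xi\subseteq^*b_\eta$ and $b_\eta\setminus b_\xi$ is infinite whenever $\xi<\eta$. Its \emph{space} is the open subspace
\[
\mathbb T_b=\bigcup_{\xi<\omega_1}b_\xi^* .
\]
The tower \emph{converges} to the free ultrafilter $x$ if for every $U\in x$ there is $\xi$ such that $b_\eta\setminus b_\xi\subseteq^*U$ for all $\eta>\xi$.
\end{definition}

So a tower is a strictly increasing $\omega_1$-sequence of nonempty clopen sets, and it converges to $x$ if every neighborhood of $x$ contains a tail $\mathbb T_b\setminus b_\xi^*$. The principle that drives the paper is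
\begin{itemize}
\item[(T)] \emph{every free ultrafilter on $\omega$ is the limit of a convergent tower.}
\end{itemize}

\begin{theorem}[ZFC]\label{thm:T}
All spaces $\mathbb T_b$ are homeomorphic; call this space $\mathbb T$. If \textup{(T)} holds, then $\mathbb T\not\cong\omega^*$ and $\mathcal D(\mathbb T)=\mathcal D(\omega^*)$, so $\omega^*$ is non-reconstructible.
\end{theorem}

\begin{theorem}\label{thm:force}
Assume GCH and let $\lambda>\omega_1$ be a cardinal with $\operatorname{cf}(\lambda)=\omega_1$, for example $\lambda=\aleph_{\omega_1}$. There is a ccc forcing extension in which $\mathfrak c=\lambda$ and \textup{(T)} holds.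
\end{theorem}

Theorem~\ref{thm:main} follows: if ZFC is consistent then so is ZFC $+$ GCH, and over a model of GCH, Theorem~\ref{thm:force} with $\lambda=\aleph_{\omega_1}$ gives a model of $\mathfrak c=\aleph_{\omega_1}$ in which $\omega^*$ is non-reconstructible by Theorem~\ref{thm:T}.

The next two theorems explain to what extent this model is forced upon us. Here $\mathfrak d$ is the dominating number; it and the $\pi$-character are recalled in Section~\ref{sec:prelim}.

\begin{theorem}[ZFC]\label{thm:nec}
If $\omega^*$ is non-reconstructible, then every $x\in\omega^*$ has $\pi$-character at most $\mathfrak d$, and $\operatorname{cf}(\mathfrak c)\le\mathfrak d$, and $2^{\mathfrak d}=2^{\mathfrak c}$.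
\end{theorem}

\begin{theorem}[ZFC]\label{thm:class}
The following are equivalent:
\begin{itemize}
\item[\textup{(i)}] \textup{(T)};
\item[\textup{(ii)}] $\mathbb T$ is a reconstruction of $\omega^*$;
\item[\textup{(iii)}] $\mathfrak d=\omega_1$ and $\omega^*$ is non-reconstructible.
\end{itemize}
If they hold, then $\mathbb T$ is, up to homeomorphism, the only reconstruction of $\omega^*$ other than $\omega^*$; moreover $\operatorname{cf}(\mathfrak c)=\omega_1$ and $2^{\omega_1}=2^{\mathfrak c}$.
\end{theorem}

\begin{corollary}\label{cor:reg}
If $\mathfrak d=\omega_1$ and $\mathfrak c$ is regular, then $\omega^*$ is non-reconstructible if and only if CH holds.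
\end{corollary}

Indeed, if $\omega^*$ is non-reconstructible then Theorem~\ref{thm:class} gives $\mathfrak c=\operatorname{cf}(\mathfrak c)=\omega_1$, and the converse is (K1). So the natural guess is correct under the hypotheses of the corollary. Regularity of $\mathfrak c$ cannot be dropped: in the model of Theorem~\ref{thm:force}, (T) holds, hence $\mathfrak d=\omega_1$ and $\omega^*$ is non-reconstructible, while CH fails. We do not settle whether $\operatorname{cf}(\mathfrak c)=\omega_1$ is necessary for non-reconstructibility when $\mathfrak d>\omega_1$.

Theorem~\ref{thm:T} is proved in Section~\ref{sec:T}, after the model case of the Cantor set. Section~\ref{sec:build} isolates a ZFC criterion for an ultrafilter to be the limit of a convergent tower, and Section~\ref{sec:force} verifies it in a forcing extension. Sections~\ref{sec:recon}--\ref{sec:class} analyze an arbitrary reconstruction of $\omega^*$ and prove Theorems~\ref{thm:nec} and~\ref{thm:class}; they do not use forcing.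

\section{Background}\label{sec:prelim}

\subsection*{The space $\omega^*$}
For a countably infinite set $N$, let $N^*$ be the set of free ultrafilters on $N$, with the topology generated by the sets $a^*$, $a\subseteq N$. A bijection $N\to\omega$ induces a homeomorphism $N^*\cong\omega^*$ and transports towers, convergence and (T), so we use whichever $N$ is convenient. The following facts are used without comment. The space $\omega^*$ is compact and Hausdorff. The map $a\mapsto a^*$ commutes with finite unions, finite intersections and complements; $a^*=\emptyset$ if and only if $a$ is finite; hence $a^*\subseteq b^*$ if and only if $a\subseteq^*b$. Every clopen subset of $\omega^*$ is compact, hence a finite union of basic sets, hence of the form $a^*$. A compact open subset of an open set $B\subseteq\omega^*$ is clopen in $\omega^*$, so it too has this form. If $a$ is infinite then $a^*\cong\omega^*$, and splitting $a$ into two infinite sets shows that $\omega^*$ has no isolated points. A family of subsets of $\omega$ all of whose finite intersections are infinite is contained in a free ultrafilter. Finally $|\omega^*|=2^{\mathfrak c}$, where $\mathfrak c=2^\omega$.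 We say that $b$ \emph{almost contains} $a$ if $a\subseteq^*b$, and $\oplus$ denotes the topological sum.

A \emph{$\pi$-base} at $x\in\omega^*$ is a family of nonempty open sets such that every neighborhood of $x$ contains one of them; the sets need not contain $x$. Shrinking each to a basic clopen set, we may think of a $\pi$-base as a family $\mathcal E$ of infinite subsets of $\omega$ such that every $U\in x$ almost contains some $e\in\mathcal E$. The \emph{$\pi$-character} of $x$ is the least size of a $\pi$-base at $x$.

\subsection*{Cardinal characteristics}
For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. In a preordered set, a subset is \emph{bounded} if it has an upper bound, and \emph{cofinal} if every element lies below one of its members. The \emph{bounding number} $\mathfrak b$ is the least size of an unbounded subset of $(\omega^\omega,\le^*)$, and the \emph{dominating number} $\mathfrak d$ is the least size of a cofinal (\emph{dominating}) subset. One has $\omega_1\le\mathfrak b\le\mathfrak d\le\mathfrak c$, and $\operatorname{cf}(\mathfrak c)>\omega$ by K\"onig's theorem.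

A \emph{pseudo-intersection} of a family $F\subseteq\mathcal P(\omega)$ is a set almost contained in every member of $F$. If $F=\{U_n:n<\omega\}$ is countable and its finite intersections are infinite, then choosing distinct points $k_n\in U_0\cap\dots\cap U_n$ gives an infinite pseudo-intersection $\{k_n:n<\omega\}$.

\subsection*{P-points}
A point $x\in\omega^*$ is a \emph{P-point} if whenever $E_m\notin x$ for all $m<\omega$, there is $E\notin x$ with $E_m\subseteq^*E$ for all $m$. (Taking complements: every countable subfamily of $x$ has a pseudo-intersection that belongs to $x$.) Points that are not P-points are easy to find.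

\begin{example}\label{ex:nonP}
Partition $\omega$ into infinite sets $D_m$, $m<\omega$. The sets $U$ with $D_m\subseteq^*U$ for all but finitely many $m$ form a proper filter that contains all cofinite sets and all $\omega\setminus D_m$. Let $q$ be an ultrafilter extending it. Then $q$ is free, $D_m\notin q$ for all $m$, and every $E$ that almost contains all $D_m$ belongs to $q$. In topological terms, the $D_m^*$ are disjoint nonempty clopen sets missing $q$, and every clopen set containing all of them contains $q$.
\end{example}

\section{The model case: the Cantor set}\label{sec:cantor}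

Let $C=2^\omega$ and let $T_0=\omega\times C$ be the sum of countably many copies of $C$. For $x\in C$ the sets
\[
C_n=\{y\in C: y{\restriction}n=x{\restriction}n,\ y(n)\ne x(n)\}\qquad(n<\omega)
\]
are clopen copies of $C$ that partition $C\setminus\{x\}$. So every card of $C$ is homeomorphic to $T_0$. Deleting a point $(n,w)$ from $T_0$ leaves
\[
(C\setminus\{w\})\oplus\big((\omega\setminus\{n\})\times C\big)\cong T_0\oplus T_0\cong T_0 .
\]
Hence $\mathcal D(C)=\{T_0\}=\mathcal D(T_0)$, and $T_0$ is not compact, so $C$ is non-reconstructible.

The computation can be arranged so that it never identifies the cards. Let $X$ be a compact space and $T$ a non-compact space such that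
\begin{itemize}
\item[(A1)] $X\oplus T\cong T$;
\item[(A2)] every point of $T$ has a clopen neighborhood homeomorphic to $X$ whose complement is homeomorphic to $T$;
\item[(A3)] every card of $X$ absorbs $T$: $(X\setminus\{x\})\oplus T\cong X\setminus\{x\}$ for all $x\in X$.
\end{itemize}
Then $\mathcal D(T)=\mathcal D(X)$. By (A2) and (A3), a card of $T$ has the form $(X\setminus\{w\})\oplus T\cong X\setminus\{w\}$. By (A3), a card $X\setminus\{x\}$ is homeomorphic to $(X\oplus T)\setminus\{x\}$, which by (A1) is a card of $T$. The natural way to obtain (A3) is to find a clopen copy of $T$ inside $X\setminus\{x\}$ and to know that $T\oplus T\cong T$. For $X=C$ the copy is the union of the increasing clopen sets $C_0\cup\dots\cup C_n$, whose tails shrink to $x$.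

In $\omega^*$, sequences of length $\omega$ cannot play this role. Let $a_0\subseteq^*a_1\subseteq^*\cdots$ with all $a_{n+1}\setminus a_n$ infinite, and let $x\in\omega^*$. The sets $d_n=a_{n+1}\setminus(a_0\cup\dots\cup a_n)$ are infinite and disjoint. Split each into infinite sets $d_n^0,d_n^1$ and let $U=\bigcup_nd_n^0$. One of $U$ and $\omega\setminus U$ belongs to $x$, and neither almost contains any $a_{n+1}\setminus a_n$, since $U$ misses $d_n^1$ and $\omega\setminus U$ misses $d_n^0$. So the tails do not shrink to $x$. The next length to try is $\omega_1$, which is why towers have that length.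

\section{The space $\mathbb T$ and its deck}\label{sec:T}

We verify (A1)--(A3) for $X=\omega^*$ and $T=\mathbb T$. Conditions (A1) and (A2) hold in ZFC and come from the uniqueness of $\mathbb T$; only (A3) needs (T).

\begin{lemma}\label{lem:exist}
There is a tower.
\end{lemma}

\begin{proof}
We construct $b_\xi\subseteq\omega$ recursively, keeping both $b_\xi$ and $\omega\setminus b_\xi$ infinite. Let $b_0$ be the set of even numbers. At a successor step, split $\omega\setminus b_\xi$ into two infinite sets and add one of them to $b_\xi$. At a limit $\delta$, choose $\xi_n$ increasing to $\delta$. Since $b_{\xi_0}\cup\dots\cup b_{\xi_n}=^*b_{\xi_n}$ has infinite complement, we can choose distinct $k_n\notin b_{\xi_0}\cup\dots\cup b_{\xi_n}$. Put $b_\delta=\omega\setminus\{k_n:n<\omega\}$. Then $b_{\xi_n}\setminus b_\delta\subseteq\{k_i:i<n\}$, so $b_\zeta\subseteq^*b_\delta$ for all $\zeta<\delta$, and $b_\delta\setminus b_\zeta$ almost contains the infinite set $b_{\zeta+1}\setminus b_\zeta$.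
\end{proof}

An \emph{almost bijection} $f:a\to a'$ is a bijection from a cofinite subset of $a$ onto a cofinite subset of $a'$. It induces a bijection $f^*:a^*\to(a')^*$, $f^*(y)=\{c:f^{-1}[c]\in y\}$, and $f^*$ is a homeomorphism because it maps $c^*$ onto $f[c]^*$ for $c\subseteq a$. Two partial maps \emph{cohere on} $c$ if both are defined and equal at all but finitely many points of $c$. If almost bijections $f,g$ cohere on $c$, then $f^*$ and $g^*$ agree on $c^*$. If $f,g$ cohere on $c$, and $g,h$ cohere on $c'\subseteq^*c$, then $f,h$ cohere on $c'$.

\begin{lemma}\label{lem:unique}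
$\mathbb T_b\cong\mathbb T_{b'}$ for any two towers $b,b'$.
\end{lemma}

\begin{proof}
We construct almost bijections $f_\xi:b_\xi\to b'_\xi$ such that $f_\xi$ and $f_\zeta$ cohere on $b_\zeta$ for $\zeta<\xi$. Then $f_\xi^*$ extends $f_\zeta^*$, so $\bigcup_\xi f_\xi^*$ is a bijection $\mathbb T_b\to\mathbb T_{b'}$. It restricts to homeomorphisms between the open sets $b_\xi^*$ and $(b'_\xi)^*$, which cover the two spaces, so it is a homeomorphism.

Let $f_0$ be any bijection $b_0\to b_0'$. Given $f_\xi$, restrict it to the set of points of $b_\xi\cap b_{\xi+1}$ at which it is defined with value in $b'_{\xi+1}$; this removes finitely many points from its domain and range. Let $f_{\xi+1}$ be the union of this restriction with a bijection between the infinite sets $b_{\xi+1}\setminus b_\xi$ and $b'_{\xi+1}\setminus b'_\xi$. It coheres with $f_\xi$ on $b_\xi$, hence with $f_\zeta$ on $b_\zeta$ for $\zeta<\xi$.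

At a limit $\delta$ we must amalgamate maps that agree only up to finite errors. Because $\delta$ is countable, we can cut the domain into countably many disjoint pieces and use one map on each. Choose $\xi_n$ strictly increasing to $\delta$ and put
\[
d_n=(b_{\xi_n}\cap b_\delta)\setminus\bigcup_{i<n}b_{\xi_i},\qquad d'_n=(b'_{\xi_n}\cap b'_\delta)\setminus\bigcup_{i<n}b'_{\xi_i}.
\]
The $d_n$ are pairwise disjoint, $d_0=^*b_{\xi_0}$ and $d_n=^*b_{\xi_n}\setminus b_{\xi_{n-1}}$ for $n>0$, so they are infinite; the same holds for the $d'_n$. The injection $f_{\xi_n}$ maps $b_{\xi_n}$ to a set $=^*b'_{\xi_n}$ and, as it coheres with $f_{\xi_{n-1}}$, maps $b_{\xi_{n-1}}$ to a set $=^*b'_{\xi_{n-1}}$. Therefore $f_{\xi_n}[d_n]=^*d'_n$, and there is a cofinite $d_n^-\subseteq d_n$ that $f_{\xi_n}$ maps injectively onto a cofinite subset of $d'_n$.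

It remains to match what is left of $b_\delta$ with what is left of $b'_\delta$. One of these remainders might be finite and the other infinite. To prevent this, remove one further point from each $d_n^-$. Then $f^-=\bigcup_nf_{\xi_n}{\restriction}d_n^-$ is an injection whose domain omits a point of every $d_n$ and whose range omits a point of every $d'_n$. So $b_\delta\setminus\operatorname{dom}f^-$ and $b'_\delta\setminus\operatorname{ran}f^-$ are both infinite. Let $f_\delta$ be the union of $f^-$ and a bijection between them. For $i\le n$, the map $f_\delta$ equals $f_{\xi_i}$ on $d_i^-\subseteq b_{\xi_i}$, so it coheres with $f_{\xi_n}$ there. Since $b_{\xi_n}=^*d_0^-\cup\dots\cup d_n^-$, it coheres with $f_{\xi_n}$ on $b_{\xi_n}$, and hence with $f_\zeta$ on $b_\zeta$ for every $\zeta<\delta$.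
\end{proof}

So $\mathbb T$ is well defined, and to show that a space is homeomorphic to $\mathbb T$ it suffices to present it as the space of a tower.

\begin{lemma}\label{lem:absorb}
Let $b$ be a tower.
\begin{itemize}
\item[\textup{(a)}] Every compact subset of $\mathbb T_b$ is contained in some $b_\xi^*$, and $\mathbb T_b$ is not compact.
\item[\textup{(b)}] $\mathbb T_b\setminus b_\xi^*\cong\mathbb T$ for every $\xi$.
\item[\textup{(c)}] $\omega^*\oplus\mathbb T\cong\mathbb T$.
\item[\textup{(d)}] $\mathbb T\oplus\mathbb T\cong\mathbb T$.
\end{itemize}
\end{lemma}

\begin{proof}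
(a) The sets $b_\xi^*$ form an increasing open cover of $\mathbb T_b$, and no $b_\xi^*$ is all of $\mathbb T_b$ because $b_{\xi+1}\setminus b_\xi$ is infinite.

(b) The ordinals in $(\xi,\omega_1)$ have order type $\omega_1$. For $\xi<\eta<\eta'$ we have $b_\eta\setminus b_\xi\subseteq^*b_{\eta'}\setminus b_\xi$, and the difference of these sets is $=^*b_{\eta'}\setminus b_\eta$. So $\langle b_\eta\setminus b_\xi:\xi<\eta<\omega_1\rangle$, reindexed, is a tower, and its space is $\mathbb T_b\setminus b_\xi^*$.

(c) The set $b_0^*$ is clopen, so $\mathbb T_b=b_0^*\oplus(\mathbb T_b\setminus b_0^*)\cong\omega^*\oplus\mathbb T$ by (b).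

(d) If $b$ is a tower on $N$, then $\langle b_\xi\times2:\xi<\omega_1\rangle$ is a tower on $N\times2$. Its space is the union of a copy of $\mathbb T_b$ in $(N\times\{0\})^*$ and a copy in $(N\times\{1\})^*$, that is, $\mathbb T_b\oplus\mathbb T_b$.
\end{proof}

Convergence has a purely topological meaning: the limit is the point at infinity of $\mathbb T_b$.

\begin{lemma}\label{lem:conv}
A tower $b$ on $\omega$ converges to $x$ if and only if $\mathbb T_b\cup\{x\}$ is closed in $\omega^*$. In that case $x\notin\mathbb T_b$, the set $\mathbb T_b$ is clopen in $\omega^*\setminus\{x\}$, and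
\[
\omega^*\setminus\{x\}\cong(\omega^*\setminus\{x\})\oplus\mathbb T .
\]
\end{lemma}

\begin{proof}
Suppose $b$ converges to $x$ and let $y\notin\mathbb T_b\cup\{x\}$. Choose $U\in x$ with $\omega\setminus U\in y$, and $\xi$ with $b_\eta\setminus b_\xi\subseteq^*U$ for all $\eta>\xi$. Since $b_\xi\notin y$, the set $V=(\omega\setminus U)\setminus b_\xi$ is in $y$, and $V\notin x$. For $\eta\le\xi$ the set $V\cap b_\eta\subseteq b_\eta\setminus b_\xi$ is finite, and for $\eta>\xi$ the set $V\cap b_\eta=(b_\eta\setminus b_\xi)\setminus U$ is finite. So $V^*$ is a neighborhood of $y$ that misses $\mathbb T_b\cup\{x\}$.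

Conversely, suppose $\mathbb T_b\cup\{x\}$ is closed and let $U\in x$. Then $(\mathbb T_b\cup\{x\})\setminus U^*$ is a compact subset of $\mathbb T_b$, so it lies in some $b_\xi^*$ by Lemma~\ref{lem:absorb}(a). Hence $b_\eta^*\setminus b_\xi^*\subseteq U^*$ for all $\eta$.

Now let $\mathbb T_b\cup\{x\}$ be closed. It is compact and $\mathbb T_b$ is not, so $x\notin\mathbb T_b$; and $\mathbb T_b$ is open, and closed in $\omega^*\setminus\{x\}$. With $A=\omega^*\setminus(\mathbb T_b\cup\{x\})$, Lemma~\ref{lem:absorb}(d) gives
\[
\omega^*\setminus\{x\}=A\oplus\mathbb T_b\cong A\oplus\mathbb T\oplus\mathbb T\cong(\omega^*\setminus\{x\})\oplus\mathbb T.\qedhere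
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:T}]
The first sentence is Lemmas~\ref{lem:exist} and~\ref{lem:unique}. The space $\mathbb T$ is not compact, so $\mathbb T\not\cong\omega^*$. Take $X=\omega^*$ and $T=\mathbb T=\mathbb T_b$ in Section~\ref{sec:cantor}. Condition (A1) is Lemma~\ref{lem:absorb}(c). For (A2), a point $z\in\mathbb T_b$ lies in some $b_\xi^*\cong\omega^*$, and $\mathbb T_b\setminus b_\xi^*\cong\mathbb T$ by Lemma~\ref{lem:absorb}(b). Condition (A3) follows from (T) and Lemma~\ref{lem:conv}. Hence $\mathcal D(\mathbb T)=\mathcal D(\omega^*)$.
\end{proof}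

The space $\mathbb T$ is already present in (K1). To see this we record a simple way of producing towers, which will be used again in Section~\ref{sec:class}.

\begin{lemma}\label{lem:cofinal}
Let $I\subseteq\mathcal P(\omega)$ be nonempty and closed under finite unions. Suppose that $(I,\subseteq^*)$ has no greatest element, that its countable subfamilies are bounded, and that it has a cofinal subfamily of size at most $\omega_1$. Then there is a tower $b$ with $b_\xi\in I$ for all $\xi$ and $\mathbb T_b=\bigcup_{c\in I}c^*$.
\end{lemma}

\begin{proof}
List a cofinal subfamily as $\{c_\xi:\xi<\omega_1\}$, with repetitions if necessary. At stage $\xi$ choose $u\in I$ that bounds $\{b_\zeta,c_\zeta:\zeta<\xi\}$, choose $v\in I$ with $v\not\subseteq^*u$, and put $b_\xi=u\cup v\in I$. For $\zeta<\xi$ we have $b_\zeta\subseteq^*u\subseteq b_\xi$, and $b_\xi\setminus b_\zeta$ almost contains the infinite set $v\setminus u$; also $b_0\supseteq v\setminus u$ is infinite. Every $c\in I$ satisfies $c\subseteq^*c_\zeta\subseteq^*b_{\zeta+1}$ for some $\zeta$.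
\end{proof}

\begin{example}\label{ex:Ppoint}
Assume CH and let $p$ be a P-point. The family $I=\mathcal P(\omega)\setminus p$ is closed under finite unions and has size $\omega_1$, and its countable subfamilies are bounded by the definition of a P-point. It has no greatest element: if $c\notin p$, split $\omega\setminus c$ into two infinite sets; one of them is not in $p$, and it is not almost contained in $c$. Lemma~\ref{lem:cofinal} gives a tower with $\mathbb T_b=\bigcup_{c\notin p}c^*=\omega^*\setminus\{p\}$. So the reconstruction $\omega^*\setminus\{p\}$ in (K1) is $\mathbb T$.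
\end{example}

In this example the tower fills the whole card. Principle (T) asks for less at each point, namely a tower that approaches $x$ inside a clopen part of the card, but asks it at every point.

\section{Building a convergent tower}\label{sec:build}

Fix $x\in\omega^*$, written as an increasing union $x=\bigcup_{\theta<\omega_1}F_\theta$. We try to build a tower such that everything added after stage $\zeta$ is almost contained in every member of $F_\zeta$:
\[
b_\xi\subseteq^*b_\zeta\cup U\qquad\text{for }\zeta<\xi\text{ and }U\in F_\zeta .
\]
Such a tower converges to $x$. At a successor stage we need a new infinite set almost contained in all members of some $F_\sigma$, that is, a pseudo-intersection. At a limit stage $\delta$ two problems arise. First, $b_\delta$ has to fit between the countably many earlier $b_\zeta$ and the possibly uncountably many sets $b_\zeta\cup U$. Second, $b_\delta$ must stay outside $x$, since a limit of a tower lies outside its space. The first problem leads to the following notion of smallness.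

\begin{definition}\label{def:interp}
A family $\mathcal V\subseteq\mathcal P(\omega)$ \emph{admits interpolation} if for every sequence $\langle c_n:n<\omega\rangle$ of subsets of $\omega$ there is $b\subseteq\omega$ such that $c_n\subseteq^*b$ for all $n$, and $b\subseteq^*u$ for every $u\in\mathcal V$ that almost contains all $c_n$.
\end{definition}

Subfamilies of a family that admits interpolation also admit it. The family $\mathcal P(\omega)$ does not: if the $c_n$ are infinite and disjoint and $b$ almost contains each of them, pick $k_n\in b\cap c_n$; then $u=\omega\setminus\{k_n:n<\omega\}$ almost contains every $c_n$ but not $b$.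

\begin{lemma}\label{lem:interp}
Every family $\mathcal V\subseteq\mathcal P(\omega)$ of size less than $\mathfrak b$ admits interpolation.
\end{lemma}

\begin{proof}
Given $\langle c_n\rangle$, let $\mathcal U$ be the set of $u\in\mathcal V$ that almost contain all $c_n$. For $u\in\mathcal U$ let $g_u(n)$ be the least $k$ with $c_n\setminus u\subseteq k=\{0,\dots,k-1\}$. As $|\mathcal U|<\mathfrak b$, there is $g$ with $g_u\le^*g$ for all $u\in\mathcal U$. Put $b=\bigcup_n(c_n\setminus g(n))$. Then $c_n\setminus b\subseteq g(n)$ is finite. If $g_u(n)\le g(n)$ for $n\ge n_0$, then $c_n\setminus g(n)\subseteq u$ for these $n$, so $b\setminus u\subseteq\bigcup_{n<n_0}(c_n\setminus u)$ is finite.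
\end{proof}

The second problem disappears if $x$ is a P-point: countably many sets outside $x$ have an upper bound outside $x$. If $x$ is not a P-point, we turn the failure to our advantage. There are then sets $D_m\notin x$ that cannot be covered by a set outside $x$, so any set that is almost disjoint from all $D_m$ is outside $x$. We keep the whole tower almost disjoint from the $D_m$.

\begin{lemma}\label{lem:outside}
For every $x\in\omega^*$ there are sets $D_m\notin x$ $(m<\omega)$ with the following property: if $c_i\notin x$ for $i<\omega$ and all $c_i\cap D_m$ are finite, then there is $E\notin x$ with $c_i\subseteq^*E$ for all $i$.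
\end{lemma}

\begin{proof}
If $x$ is a P-point, let $D_m=\emptyset$. Otherwise fix $D_m\notin x$ such that no set outside $x$ almost contains all $D_m$. Given the $c_i$, let
\[
E=\bigcup_{i<\omega}\Big(c_i\setminus\bigcup_{m\le i}D_m\Big).
\]
Then $c_i\setminus E\subseteq\bigcup_{m\le i}(c_i\cap D_m)$ is finite, and $E\cap D_m\subseteq\bigcup_{i<m}(c_i\cap D_m)$ is finite. So $\omega\setminus E$ almost contains all $D_m$, which forces $\omega\setminus E\in x$, that is, $E\notin x$.
\end{proof}

\begin{proposition}[ZFC]\label{prop:build}
Let $x\in\omega^*$ and let $x=\bigcup_{\theta<\omega_1}F_\theta$ with $F_\theta\subseteq F_{\theta'}$ for $\theta<\theta'$. Suppose that for every $\theta<\omega_1$: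
\begin{itemize}
\item[\textup{(F1)}] $F_\theta$ has an infinite pseudo-intersection;
\item[\textup{(F2)}] for every countable $\mathcal C\subseteq\mathcal P(\omega)$, the family $\{c\cup U:c\in\mathcal C,\ U\in F_\theta\}$ admits interpolation.
\end{itemize}
Then $x$ is the limit of a convergent tower.
\end{proposition}

\begin{proof}
Take $D_m$ as in Lemma~\ref{lem:outside}. The countably many sets $\omega\setminus D_m\in x$ all lie in one $F_{\theta_*}$; discarding the $F_\theta$ with $\theta<\theta_*$ and reindexing, we assume that $\omega\setminus D_m\in F_0$ for all $m$. By (F1), each $F_\sigma$ has an infinite pseudo-intersection $e_\sigma\notin x$: split any infinite pseudo-intersection into two infinite sets and take one that is not in $x$. We construct $b_\xi$ for $\xi<\omega_1$, starting with $b_0=e_0$, such that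
\begin{itemize}
\item[(R1)] $b_\xi\notin x$;
\item[(R2)] $b_\zeta\subseteq^*b_\xi$ and $b_\xi\setminus b_\zeta$ is infinite for $\zeta<\xi$;
\item[(R3)] $b_\xi\subseteq^*b_\zeta\cup U$ for $\zeta<\xi$ and $U\in F_\zeta$.
\end{itemize}
These conditions keep the tower away from the $D_m$. Indeed $b_0\subseteq^*\omega\setminus D_m$, and (R3) with $\zeta=0$ gives $b_\xi\subseteq^*b_0\cup(\omega\setminus D_m)$; so $b_\xi\cap D_m$ is finite for all $\xi$ and $m$.

\emph{Stage $\xi+1$.} By (R1), $\omega\setminus b_\xi\in x$; choose $\sigma\ge\xi$ with $\omega\setminus b_\xi\in F_\sigma$ and put $b_{\xi+1}=b_\xi\cup e_\sigma$. This is a union of two sets not in $x$, so (R1) holds. Since $e_\sigma\cap b_\xi$ is finite, $b_{\xi+1}\setminus b_\xi=^*e_\sigma$ is infinite, and (R2) follows. For $\zeta\le\xi$ and $U\in F_\zeta\subseteq F_\sigma$ we have $b_\xi\subseteq^*b_\zeta\cup U$ and $e_\sigma\subseteq^*U$, which is (R3).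

\emph{Limit stage $\delta$.} Let $\mathcal C=\{b_\zeta:\zeta<\delta\}$, enumerated as $\langle c_n:n<\omega\rangle$. For $\zeta<\delta$ and $U\in F_\zeta$, the set $b_\zeta\cup U$ belongs to the family $\{c\cup U':c\in\mathcal C,\ U'\in F_\delta\}$, and it almost contains every $b_\eta$ with $\eta<\delta$: by (R2) if $\eta\le\zeta$ and by (R3) if $\eta>\zeta$. So (F2) yields $b$ with
\[
b_\eta\subseteq^*b\subseteq^*b_\zeta\cup U\qquad\text{for all }\eta,\zeta<\delta\text{ and }U\in F_\zeta .
\]
By (R1) and the finiteness of all $b_\eta\cap D_m$, Lemma~\ref{lem:outside} yields $E\notin x$ with $b_\eta\subseteq^*E$ for all $\eta<\delta$. Put $b_\delta=b\cap E$. Then $b_\delta\subseteq E$ gives (R1), and $b_\delta\subseteq b$ gives (R3). Also $b_\eta\subseteq^*b_\delta$ for $\eta<\delta$, and $b_\delta\setminus b_\eta$ almost contains the infinite set $b_{\eta+1}\setminus b_\eta$, which is (R2).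

The sequence $\langle b_\xi:\xi<\omega_1\rangle$ is a tower by (R2). Each $U\in x$ lies in some $F_\zeta$, and (R3) says that $b_\xi\setminus b_\zeta\subseteq^*U$ for all $\xi>\zeta$.
\end{proof}

\begin{corollary}\label{cor:CH}
CH implies \textup{(T)}.
\end{corollary}

\begin{proof}
Enumerate $x=\{U_\xi:\xi<\omega_1\}$ and let $F_\theta=\{U_\xi:\xi<\theta\}$. Then $F_\theta$ is a countable subfamily of a free ultrafilter, which gives (F1), and the families in (F2) are countable, hence of size less than $\mathfrak b$.
\end{proof}

Together with Theorem~\ref{thm:T}, this gives another proof that CH implies non-reconstructibility.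

\section{A model of (T) with singular continuum}\label{sec:force}

Without CH the families $F_\theta$ cannot all be countable. The idea is to make them small in a relative sense. We build the final model as the end of a chain $V_0\subseteq V_1\subseteq\cdots$ of length $\omega_1$ in which every real appears at some stage, and in which $V_{\sigma+1}$ satisfies Martin's Axiom with a continuum larger than that of $V_\sigma$. Then $V_{\sigma+1}$ supplies pseudo-intersections and interpolants for families of reals from $V_\sigma$, and these survive to the end because $\subseteq^*$ is absolute. Since the continuum grows at each of $\omega_1$ steps, its final value is singular of cofinality $\omega_1$.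

\subsection*{Standard facts}
We use the following.
\begin{itemize}
\item[(a)] A poset is ccc if its antichains are countable. Forcing with a ccc poset preserves cardinals and cofinalities, and a finite support iteration of ccc posets is ccc.
\item[(b)] Let $D$ be dense in a ccc poset $P$ and let $\mu$ be an infinite cardinal. Every subset of $\mu$ in the extension is the value of a \emph{nice name} $\bigcup_{\alpha<\mu}\{\check\alpha\}\times A_\alpha$, where each $A_\alpha\subseteq D$ is an antichain. If $|D|\le\nu$ with $\nu$ infinite, there are at most $(\nu^\omega)^\mu=\nu^\mu$ such names, so $P$ forces $2^\mu\le(\nu^\mu)^V$.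
\item[(c)] (Solovay--Tennenbaum) If $\kappa>\omega_1$ is regular and $2^{<\kappa}=\kappa$, there is a ccc poset of size $\kappa$ forcing $\mathrm{MA}+\mathfrak c=\kappa$.
\item[(d)] MA implies that $\mathfrak b=\mathfrak c$, and that every family of fewer than $\mathfrak c$ subsets of $\omega$ with all finite intersections infinite has an infinite pseudo-intersection.
\end{itemize}

\subsection*{The iteration}
Work in a ground model $V$ of GCH, with $\lambda$ as in Theorem~\ref{thm:force}. Since $\operatorname{cf}(\lambda)=\omega_1<\lambda$, the cardinal $\lambda$ is singular, hence a limit cardinal, and a supremum of countably many cardinals below $\lambda$ is below $\lambda$. Fix infinite cardinals $\kappa_\xi<\lambda$ ($\xi<\omega_1$) cofinal in $\lambda$, and define recursively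
\[
\nu_\xi=\max\Big(\omega,\sup_{\zeta<\xi}\lambda_\zeta\Big),\qquad\mu_\xi=\max(\nu_\xi^+,\kappa_\xi),\qquad\lambda_\xi=\mu_\xi^+ .
\]
All these cardinals are below $\lambda$. The $\lambda_\xi$ are regular, at least $\omega_2$, strictly increasing and cofinal in $\lambda$. The cardinal $\nu_\xi$ will bound the size of the first $\xi$ steps, so that the continuum after these steps is at most $\nu_\xi^+$; the definition makes $\lambda_\xi$ strictly larger.

Let $\langle P_\xi,\dot Q_\xi:\xi<\omega_1\rangle$ be a finite support iteration with limit $P=P_{\omega_1}$, where $P_\xi$ forces that $\dot Q_\xi$ is a ccc poset with underlying set $\lambda_\xi$ and greatest element $0$ that forces $\mathrm{MA}+\mathfrak c=\lambda_\xi$. The trivial coordinate of a condition is the name $\check0$. We must check that (c) applies at each stage; the poset it gives is then copied onto the set $\lambda_\xi$.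

\begin{lemma}\label{lem:count}
Suppose $P_\xi$ has been constructed. Then $P_\xi$ is ccc and forces $2^{<\lambda_\xi}=\lambda_\xi$ and $\mathfrak c<\lambda_\xi$.
\end{lemma}

\begin{proof}
$P_\xi$ is ccc by (a). For $\eta\le\xi$ let $D_\eta\subseteq P_\eta$ consist of the conditions all of whose coordinates have the form $\check\alpha$ for an ordinal $\alpha$. We show by induction that $D_\eta$ is dense. Given $p\in P_{\eta+1}$, extend $p{\restriction}\eta$ to a condition forcing $p(\eta)=\check\alpha$ for some $\alpha<\lambda_\eta$, extend that to $r\in D_\eta$, and append $\check\alpha$ to $r$; the result lies in $D_{\eta+1}$ and extends $p$. If $\eta$ is a limit and $p\in P_\eta$, the support of $p$ is contained in some $\eta'<\eta$; extend $p{\restriction}\eta'$ into $D_{\eta'}$ and fill the remaining coordinates with $\check0$.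

An element of $D_\xi$ is determined by a finite partial function from the countable ordinal $\xi$ to $\nu_\xi$, so $|D_\xi|\le\nu_\xi$. By (b) and GCH in $V$, the poset $P_\xi$ forces
\[
2^{\mu_\xi}\le(\nu_\xi^{\mu_\xi})^V\le(2^{\mu_\xi})^V=\mu_\xi^+=\lambda_\xi
\quad\text{and}\quad
\mathfrak c\le(\nu_\xi^{\omega})^V\le(2^{\nu_\xi})^V=\nu_\xi^+<\lambda_\xi .
\]
As cardinals are preserved, $\lambda_\xi$ remains the successor of $\mu_\xi$, so $2^{<\lambda_\xi}=2^{\mu_\xi}=\lambda_\xi$ in the extension.
\end{proof}

So the iteration exists and $P$ is ccc. We regard $P_\xi$ as a subset of $P$ by filling in trivial coordinates; since supports are finite, $P=\bigcup_{\xi<\omega_1}P_\xi$. Let $G$ be $P$-generic over $V$, and put $G_\xi=G\cap P_\xi$, $V_\xi=V[G_\xi]$, $W=V[G]$. Recall that $V_{\xi+1}$ is a generic extension of $V_\xi$ by $\dot Q_\xi[G_\xi]$, that an antichain of $P_\xi$ is an antichain of $P_{\xi'}$ for $\xi<\xi'$, and that a $P_\xi$-name $u$ is a $P$-name with $u[G]=u[G_\xi]$.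

A nice $P$-name for a subset of $\omega$ mentions only countably many conditions, all of which lie in some $P_\xi$. Coding a sequence of subsets of $\omega$ as one subset, we obtain:
\begin{itemize}
\item[(W1)] every subset of $\omega$ in $W$, and every $\omega$-sequence of such subsets, lies in $V_\xi$ for some $\xi<\omega_1$.
\end{itemize}
By Lemma~\ref{lem:count} and the choice of $\dot Q_\sigma$:
\begin{itemize}
\item[(W2)] $V_{\sigma+1}$ satisfies MA and $|\mathcal P(\omega)\cap V_\sigma|<\lambda_\sigma=\mathfrak c=\mathfrak b$.
\end{itemize}

\begin{lemma}\label{lem:Winterp}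
In $W$, the family $\mathcal P(\omega)\cap V_\sigma$ admits interpolation for every $\sigma<\omega_1$.
\end{lemma}

\begin{proof}
Let $\langle c_n\rangle\in W$. By (W1) there is $\tau\ge\sigma$ with $\langle c_n\rangle\in V_\tau$. By (W2) and Lemma~\ref{lem:interp}, applied in $V_{\tau+1}$ to the family $\mathcal P(\omega)\cap V_\tau$, there is $b\in V_{\tau+1}$ that almost contains all $c_n$ and is almost contained in every $u\in\mathcal P(\omega)\cap V_\tau$ that almost contains all $c_n$. These statements remain true in $W$, and $V_\sigma\subseteq V_\tau$.
\end{proof}

These families are uncountable, whereas $\mathfrak b=\mathfrak d=\omega_1$ in $W$ by Theorem~\ref{thm:class}. This is why Proposition~\ref{prop:build} is phrased in terms of interpolation and not of cardinality.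

\begin{proof}[Proof of Theorem~\ref{thm:force}]
By (W1), $\mathcal P(\omega)\cap W$ is the increasing union of the sets $\mathcal P(\omega)\cap V_{\xi+1}$, which have size $\lambda_\xi$. Cardinals are preserved, so $\mathfrak c=\sup_\xi\lambda_\xi=\lambda$ in $W$.

Let $x=\dot x[G]\in W$ be a free ultrafilter on $\omega$. We verify the hypotheses of Proposition~\ref{prop:build} in $W$. The first candidate for $F_\theta$ is $x\cap V_\theta$. To obtain (F1) from MA, however, the family itself must belong to an intermediate model, and there is no reason why $x\cap V_\theta$ should. We use instead the part of $x$ that is already decided by $G_\theta$: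
\[
F_\theta=\{u[G_\theta]:u\text{ is a nice $P_\theta$-name for a subset of }\omega,\ \exists q\in G_\theta\ \ q\Vdash_Pu\in\dot x\}.
\]
Since $G_\theta\subseteq G$ and $u[G_\theta]=u[G]$, we have $F_\theta\subseteq x$. The $F_\theta$ increase, because a nice $P_\theta$-name is a nice $P_{\theta'}$-name with the same value for $\theta<\theta'$. The set of pairs $(u,q)$ with $u$ a nice $P_\theta$-name, $q\in P_\theta$ and $q\Vdash_Pu\in\dot x$ belongs to $V$, because the forcing relation is definable in $V$; hence $F_\theta\in V_\theta$, and the sequence $\langle F_\theta:\theta<\omega_1\rangle$ belongs to $W$. If $U\in x$, then $U=u[G]$ for a nice $P_\theta$-name $u$ with $\theta<\omega_1$, and some $q\in G$ forces $u\in\dot x$; as $q\in G_{\theta'}$ for some $\theta'<\omega_1$, we get $U\in F_{\max(\theta,\theta')}$. So $x=\bigcup_\theta F_\theta$.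

(F1) The family $F_\theta$ belongs to $V_{\theta+1}$, has size less than $\mathfrak c$ there by (W2), and its finite intersections are infinite because they belong to $x$. By (d) it has an infinite pseudo-intersection in $V_{\theta+1}\subseteq W$.

(F2) Let $\mathcal C\in W$ be countable. By (W1) there is $\sigma\ge\theta$ with $\mathcal C\subseteq V_\sigma$. Then $c\cup U\in V_\sigma$ for $c\in\mathcal C$ and $U\in F_\theta$, so the family in (F2) is contained in $\mathcal P(\omega)\cap V_\sigma$, and Lemma~\ref{lem:Winterp} applies.

Proposition~\ref{prop:build} gives a tower converging to $x$, so (T) holds in $W$.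
\end{proof}

\section{The shape of an arbitrary reconstruction}\label{sec:recon}

We return to ZFC and ask what a reconstruction of $\omega^*$ other than $\omega^*$ must look like. Local properties pass from the cards to the space.

\begin{lemma}\label{lem:local}
Let $\mathcal D(Z)=\mathcal D(\omega^*)$ and $Z\not\cong\omega^*$. Then $Z$ is a non-compact Hausdorff space without isolated points and with a base of compact open sets, and every nonempty compact open $L\subseteq Z$ is homeomorphic to $\omega^*$.
\end{lemma}

\begin{proof}
The spaces $\omega^*\setminus\{y\}$ are infinite, non-compact, Hausdorff, without isolated points, and have bases of compact open sets; so the same holds for every card of $Z$. In particular $Z$ is infinite. Given $v\ne w$ in $Z$, pick a third point $u$. An open subset of $Z\setminus\{u\}$ containing $v$ but not $w$ is the trace of an open subset of $Z$ with the same property. So $Z$ is $T_1$, and every $Z\setminus\{u\}$ is open in $Z$. Consequently disjoint neighborhoods of $v$ and $w$ in $Z\setminus\{u\}$ are open in $Z$; a compact open neighborhood base at $v$ in $Z\setminus\{u\}$ is one in $Z$; and $v$ is not isolated in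 $Z$ since it is not isolated in $Z\setminus\{u\}$.

If $Z$ were compact, take $z$ and $x$ with $Z\setminus\{z\}\cong\omega^*\setminus\{x\}$. Then $Z$ and $\omega^*$ would both be the one-point compactification of this non-compact space, giving $Z\cong\omega^*$. Finally let $L\subseteq Z$ be nonempty, compact and open. As $Z$ is not compact there is $w\notin L$, and a homeomorphism $Z\setminus\{w\}\cong\omega^*\setminus\{y\}$ maps $L$ onto a nonempty compact open set, which has the form $a^*\cong\omega^*$.
\end{proof}

For the rest of this section fix such a $Z$. A card $Z\setminus\{z\}$ is non-compact for two separate reasons: it has a hole at $z$, and it runs off to infinity. A homeomorphism with $\omega^*\setminus\{x\}$ sends both ends to the single missing point $x$. A compact open neighborhood of $z$ separates the two ends, and so splits $\omega^*\setminus\{x\}$ into two clopen parts.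

\begin{definition}\label{def:frame}
A \emph{frame at} $x\in\omega^*$ is a triple $(z,h,L)$, where $z\in Z$, $h:Z\setminus\{z\}\to\omega^*\setminus\{x\}$ is a homeomorphism, and $L$ is a compact open neighborhood of $z$ in $Z$. For a frame put
\[
A=h[L\setminus\{z\}],\quad B=h[Z\setminus L],\quad I_A=\{a\subseteq\omega:a^*\subseteq A\},\quad I_B=\{b\subseteq\omega:b^*\subseteq B\}.
\]
\end{definition}

The two inclusions between the decks give two existence statements. There is a frame at \emph{every} $x\in\omega^*$, because $\omega^*\setminus\{x\}$ is homeomorphic to a card of $Z$. And \emph{every} pair $z\in L$ with $L$ compact open occurs in a frame at some $x$, because $Z\setminus\{z\}$ is homeomorphic to a card of $\omega^*$. Let $CO(Y)$ denote the set of compact open subsets of a space $Y$, ordered by inclusion.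

\begin{lemma}\label{lem:frame}
Let $(z,h,L)$ be a frame at $x$.
\begin{itemize}
\item[\textup{(a)}] $A$ and $B$ are disjoint open subsets of $\omega^*$ with union $\omega^*\setminus\{x\}$. Moreover $B=\bigcup_{b\in I_B}b^*$, $x\notin B$ and $\overline B=B\cup\{x\}$.
\item[\textup{(b)}] If $c\notin x$, then $c=^*a\cup b$ for some $a\in I_A$ and $b\in I_B$.
\item[\textup{(c)}] If $a\in I_A$ and $b\in I_B$, then $a\cap b$ is finite.
\item[\textup{(d)}] $I_B$ is closed under finite unions and has no $\subseteq^*$-greatest element.
\item[\textup{(e)}] Let $\kappa$ be an infinite cardinal. Then $(I_B,\subseteq^*)$ has a cofinal subset of size at most $\kappa$ if and only if $CO(Z)$ does; and all subfamilies of size less than $\kappa$ are bounded in $(I_B,\subseteq^*)$ if and only if this holds in $CO(Z)$.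
\end{itemize}
\end{lemma}

\begin{proof}
(a) $L$ is clopen in the Hausdorff space $Z$, so $A$ and $B$ are complementary clopen subsets of the open set $\omega^*\setminus\{x\}$. The open set $B$ is a union of basic clopen sets. It is not compact, since otherwise $Z=L\cup h^{-1}[B]$ would be. So $B$ is not closed in $\omega^*$, while it is closed in $\omega^*\setminus\{x\}$; hence $\overline B=B\cup\{x\}$.

(b) As $c^*\subseteq A\cup B$, the sets $c^*\cap A=c^*\setminus B$ and $c^*\cap B=c^*\setminus A$ are clopen, say equal to $a^*$ and $b^*$. Then $c^*=(a\cup b)^*$.

(c) $(a\cap b)^*\subseteq A\cap B=\emptyset$.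

(d) Closure under unions holds because $(b\cup b')^*=b^*\cup(b')^*$. A greatest element $b$ would give $B=b^*$ by (a), which is compact.

(e) The map $b\mapsto h^{-1}[b^*]$ sends $I_B$ onto $CO(Z\setminus L)$, and $b\subseteq^*b'$ if and only if $h^{-1}[b^*]\subseteq h^{-1}[(b')^*]$. So it suffices to compare $CO(Z\setminus L)$ with $CO(Z)$. Note that $CO(Z\setminus L)\subseteq CO(Z)$, that $K\setminus L\in CO(Z\setminus L)$ for $K\in CO(Z)$, and that $K'\cup L\in CO(Z)$ for $K'\in CO(Z\setminus L)$. If $\mathcal K$ is cofinal in $CO(Z)$, then $\{K\setminus L:K\in\mathcal K\}$ is cofinal in $CO(Z\setminus L)$, since $K'\subseteq K$ implies $K'\subseteq K\setminus L$. If $\mathcal K'$ is cofinal in $CO(Z\setminus L)$, then $\{K'\cup L:K'\in\mathcal K'\}$ is cofinal in $CO(Z)$, since $K\setminus L\subseteq K'$ implies $K\subseteq K'\cup L$. The same two implications transfer bounds: a family in $CO(Z\setminus L)$ bounded by $K\in CO(Z)$ is bounded by $K\setminus L$, and a family $\{K_i\}$ in $CO(Z)$ is bounded by $K'\cup L$ if $\{K_i\setminus L\}$ is bounded by $K'$.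
\end{proof}

Part (e) is the key to everything that follows. The cofinal structure of $I_B$ describes how $Z$ goes to infinity and does not depend on the frame. We may therefore measure it in one frame, chosen so that $z$ is convenient, and use the result at every point of $\omega^*$. The convenient $z$ is a copy of the non-P-point of Example~\ref{ex:nonP}: countably many sets $d_m\in I_A$ then accumulate at $x$, they can be viewed as the columns of a grid $\omega\times\omega$, and members of $I_B$ meet each column in a finite set, so they are controlled by functions in $\omega^\omega$.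

\begin{lemma}\label{lem:bd}
Every subfamily of $CO(Z)$ of size less than $\mathfrak b$ is bounded, and $CO(Z)$ has a cofinal subset of size at most $\mathfrak d$.
\end{lemma}

\begin{proof}
Let $L\subseteq Z$ be nonempty, compact and open. As $L\cong\omega^*$, Example~\ref{ex:nonP} gives $z\in L$ and disjoint nonempty clopen sets $K_m\subseteq L\setminus\{z\}$ such that every clopen subset of $L$ containing all $K_m$ contains $z$. Take a frame $(z,h,L)$ at some $x$. Each $h[K_m]$ is a nonempty compact open subset of $A$, so it equals $d_m^*$ for an infinite $d_m\in I_A$. The $d_m$ have pairwise finite intersections; replacing $d_m$ by $d_m\setminus\bigcup_{i<m}d_i$, we assume that they are disjoint. We claim: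
\begin{equation}\label{eq:cover}
\text{if } d_m\subseteq^*s\text{ for all }m,\text{ then }s\in x .
\end{equation}
Otherwise $s=^*a\cup b$ as in Lemma~\ref{lem:frame}(b), and $d_m\cap b$ is finite by (c), so $d_m\subseteq^*a$ for all $m$. Then $h^{-1}[a^*]$ is a compact open, hence clopen, subset of $L$ that contains all $K_m$ and misses $z$, a contradiction.

Let $S=\bigcup_md_m$, enumerate $d_m=\{d_m(n):n<\omega\}$, and for $f\in\omega^\omega$ let
\[
R_f=\{d_m(n):m<\omega,\ n\le f(m)\}
\]
be the region of $S$ on or below the graph of $f$. By \eqref{eq:cover}, $S\in x$. Also $R_f$ meets each $d_m$ in a finite set, so $\omega\setminus R_f\in x$ by \eqref{eq:cover}. Thus neither $\omega\setminus S$ nor $R_f$ is in $x$, and Lemma~\ref{lem:frame}(b) gives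
\[
\omega\setminus S=^*a_S\cup b_S,\qquad R_f=^*a_f\cup b_f,\qquad a_S,a_f\in I_A,\quad b_S,b_f\in I_B .
\]
Let $b\in I_B$. Each $b\cap d_m$ is finite by (c), so there is $g_b\in\omega^\omega$ with $b\cap S\subseteq R_{g_b}$. Suppose $g_b\le^*f$. Then $R_{g_b}\setminus R_f$ meets only finitely many $d_m$, each in a finite set, so $b\cap S\subseteq^*R_f=^*a_f\cup b_f$; and $b\cap a_f$ is finite, so $b\cap S\subseteq^*b_f$. In the same way $b\setminus S\subseteq^*a_S\cup b_S$ and $b\cap a_S$ is finite, so $b\setminus S\subseteq^*b_S$. We have shown:
\[
g_b\le^*f\quad\Longrightarrow\quad b\subseteq^*b_S\cup b_f\in I_B .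
\]
If $\mathcal B\subseteq I_B$ has size less than $\mathfrak b$, choose $f$ above all $g_b$, $b\in\mathcal B$; then $b_S\cup b_f$ bounds $\mathcal B$. If $\mathcal F$ is dominating, then $\{b_S\cup b_f:f\in\mathcal F\}$ is cofinal in $I_B$. Lemma~\ref{lem:frame}(e) transfers both statements to $CO(Z)$.
\end{proof}

\section{Necessary conditions}\label{sec:nec}

To pass from $\pi$-characters to the cofinality of the continuum we need one point of large $\pi$-character. The construction uses $\mathfrak c$ mutually independent families, each consisting of $\mathfrak c$ almost disjoint sets. One family is spent on each of $\operatorname{cf}(\mathfrak c)$ tasks, and independence allows the chosen sets to lie in a common ultrafilter.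

\begin{lemma}[Bell--Kunen]\label{lem:BK}
There is $x\in\omega^*$ with no $\pi$-base of size less than $\operatorname{cf}(\mathfrak c)$.
\end{lemma}

\begin{proof}
We work on the countably infinite set $H=\{(l,g):l<\omega,\ g:2^l\to2^l\}$, where $2^l$ is the set of binary strings of length $l$. For $\alpha,y\in2^\omega$ let
\[
U_{\alpha,y}=\{(l,g)\in H:g(\alpha{\restriction}l)=y{\restriction}l\}.
\]
If $y\ne y'$, then $y{\restriction}l\ne y'{\restriction}l$ for all $l\ge l_0$, say, so $U_{\alpha,y}\cap U_{\alpha,y'}$ contains only pairs $(l,g)$ with $l<l_0$ and is finite. If $\alpha_1,\dots,\alpha_k$ are distinct and $y_1,\dots,y_k$ are arbitrary, then for all large $l$ the strings $\alpha_j{\restriction}l$ are distinct, so some $g$ sends $\alpha_j{\restriction}l$ to $y_j{\restriction}l$ for all $j$; thus $\bigcap_jU_{\alpha_j,y_j}$ is infinite.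

Write the family of all infinite subsets of $H$, which has size $\mathfrak c$, as an increasing union $\bigcup_{i<\operatorname{cf}(\mathfrak c)}\mathcal E_i$ with $|\mathcal E_i|<\mathfrak c$, and fix distinct $\alpha_i\in2^\omega$ for $i<\operatorname{cf}(\mathfrak c)$. For fixed $i$, an infinite set $e$ is almost contained in $U_{\alpha_i,y}$ for at most one $y$. As $|\mathcal E_i|<\mathfrak c$, there is $y_i$ such that no $e\in\mathcal E_i$ is almost contained in $U_{\alpha_i,y_i}$. Let $x$ be a free ultrafilter on $H$ containing all $U_{\alpha_i,y_i}$. A family $\mathcal E$ of fewer than $\operatorname{cf}(\mathfrak c)$ infinite sets is contained in some $\mathcal E_i$, and then $U_{\alpha_i,y_i}\in x$ almost contains no member of $\mathcal E$.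
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nec}]
Let $Z\not\cong\omega^*$ be a reconstruction of $\omega^*$, let $x\in\omega^*$ be arbitrary, and take a frame at $x$. By Lemmas~\ref{lem:bd} and~\ref{lem:frame}(e) there is a cofinal $\mathcal C_x\subseteq I_B$ with $|\mathcal C_x|\le\mathfrak d$.

\emph{The $\pi$-character.} Since $B$ accumulates only at $x$, differences of large members of $\mathcal C_x$ should lie close to $x$. Given $U\in x$, write $\omega\setminus U=^*a\cup b$ with $a\in I_A$, $b\in I_B$, and pick $c'\in\mathcal C_x$ with $b\subseteq^*c'$. By Lemma~\ref{lem:frame}(d) some $v\in I_B$ satisfies $v\not\subseteq^*c'$; this is where non-compactness of $Z$ enters. Pick $c\in\mathcal C_x$ with $v\subseteq^*c$. Then $c\setminus c'$ is infinite. It meets $a$ in a finite set because $c\cap a$ is finite, and it meets $b$ in a finite set because $b\setminus c'$ is finite. So $c\setminus c'\subseteq^*U$. Hence the infinite sets among $\{c\setminus c':c,c'\in\mathcal C_x\}$ form a $\pi$-base at $x$ of size at most $\mathfrak d$.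

\emph{The cofinality.} Applying this to the point $x$ of Lemma~\ref{lem:BK} gives $\operatorname{cf}(\mathfrak c)\le\mathfrak d$.

\emph{The exponent.} By cofinality and Lemma~\ref{lem:frame}(a), $B=\bigcup_{c\in\mathcal C_x}c^*$ and $\{x\}=\overline B\setminus B$. So $x$ can be recovered from $\mathcal C_x$, and $x\mapsto\mathcal C_x$ is an injection of $\omega^*$ into the family of subsets of $\mathcal P(\omega)$ of size at most $\mathfrak d$. Therefore $2^{\mathfrak c}=|\omega^*|\le\mathfrak c^{\mathfrak d}=2^{\mathfrak d}\le2^{\mathfrak c}$.
\end{proof}

\section{The case $\mathfrak d=\omega_1$}\label{sec:class}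

When the compact open sets of $Z$ have the cofinal structure of $\omega_1$, the set $B$ of any frame is the space of a tower, and the analysis closes up.

\begin{lemma}\label{lem:omega1}
Let $\mathcal D(Z)=\mathcal D(\omega^*)$ and $Z\not\cong\omega^*$. Suppose that countable subfamilies of $CO(Z)$ are bounded and that $CO(Z)$ has a cofinal subset of size at most $\omega_1$. Then \textup{(T)} holds and $Z\cong\mathbb T$.
\end{lemma}

\begin{proof}
Let $x\in\omega^*$ and take a frame $(z,h,L)$ at $x$. By Lemma~\ref{lem:frame}(d) and (e), the family $I_B$ satisfies the hypotheses of Lemma~\ref{lem:cofinal}, so $B=\mathbb T_b$ for a tower $b$. Since $\mathbb T_b\cup\{x\}=\overline B$ is closed, $b$ converges to $x$ by Lemma~\ref{lem:conv}. As $x$ was arbitrary, (T) holds. Moreover $L\cong\omega^*$ by Lemma~\ref{lem:local} and $Z\setminus L\cong B\cong\mathbb T$, so $Z=L\oplus(Z\setminus L)\cong\omega^*\oplus\mathbb T\cong\mathbb T$ by Lemma~\ref{lem:absorb}(c).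
\end{proof}

It remains to extract a dominating family from (T). The successive differences of a tower converging to $x$ are $\omega_1$ infinite sets, a tail of which lies almost inside any given member of $x$. We apply this to an ultrafilter on $\omega\times\omega$ that lives to the right of every column and above every graph; the upper outlines of the differences then dominate.

\begin{lemma}\label{lem:d}
\textup{(T)} implies $\mathfrak d=\omega_1$.
\end{lemma}

\begin{proof}
Let $p\in\omega^*$ and let
\[
x=\big\{U\subseteq\omega\times\omega:\{m:\{n:(m,n)\in U\}\in p\}\in p\big\}.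
\]
This is an ultrafilter, because $p$ is one at both levels. It contains the sets $\{(m,n):m\ge k\}$ for $k<\omega$, so it is free, and it contains $\{(m,n):n>f(m)\}$ for every $f\in\omega^\omega$, because all vertical sections of this set are cofinite. By (T) some tower $b$ on $\omega\times\omega$ converges to $x$. Put $e_\xi=b_{\xi+1}\setminus b_\xi$, an infinite set. If $U\in x$ and $\xi_U$ witnesses convergence for $U$, then for $\xi\ge\xi_U$ we have $b_{\xi_U}\subseteq^*b_\xi$, so
\[
e_\xi\subseteq^*b_{\xi+1}\setminus b_{\xi_U}\subseteq^*U .
\]
Let $\xi_0<\omega_1$ bound the ordinals $\xi_U$ for the countably many sets $U=\{(m,n):m\ge k\}$. For $\xi\ge\xi_0$, the set $e_\xi$ meets each column $\{m\}\times\omega$ in a finite set, so the set $X_\xi$ of $m$ whose column meets $e_\xi$ is infinite. For $m\in X_\xi$ let $g_\xi(m)=\max\{n:(m,n)\in e_\xi\}$. This function is defined only on $X_\xi$; extend it by looking ahead to the next point of the domain, $\hat g_\xi(k)=g_\xi(\min(X_\xi\setminus k))$.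

Let $f\in\omega^\omega$ be nondecreasing. For some $\xi\ge\xi_0$, only finitely many points of $e_\xi$ lie on or below the graph of $f$. Each $m\in X_\xi$ with $g_\xi(m)\le f(m)$ contributes such a point $(m,g_\xi(m))$, so $f(m)<g_\xi(m)$ for all but finitely many $m\in X_\xi$. For all large $k$, with $m=\min(X_\xi\setminus k)\ge k$, monotonicity gives $f(k)\le f(m)<g_\xi(m)=\hat g_\xi(k)$. Every function is bounded by a nondecreasing one, so $\{\hat g_\xi:\xi_0\le\xi<\omega_1\}$ is dominating, and $\mathfrak d\le\omega_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]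
(i)$\Rightarrow$(ii) is Theorem~\ref{thm:T}, and (i)$\Rightarrow$(iii) is Theorem~\ref{thm:T} together with Lemma~\ref{lem:d}.

(ii)$\Rightarrow$(i). Let $Z=\mathbb T_b$, which is not compact, so $Z\not\cong\omega^*$. By Lemma~\ref{lem:absorb}(a), the family $\{b_\xi^*:\xi<\omega_1\}$ is cofinal in $CO(Z)$, and countably many compact sets $K_n\subseteq b_{\xi_n}^*$ are bounded by $b_\xi^*$ for $\xi=\sup_n\xi_n<\omega_1$. Lemma~\ref{lem:omega1} gives (T).

(iii)$\Rightarrow$(i). Let $Z\not\cong\omega^*$ be a reconstruction of $\omega^*$. Since $\omega_1\le\mathfrak b$ and $\mathfrak d=\omega_1$, Lemma~\ref{lem:bd} provides the hypotheses of Lemma~\ref{lem:omega1}, which gives (T) and also $Z\cong\mathbb T$.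

Suppose now that (i)--(iii) hold. The last step shows that every reconstruction $Z\not\cong\omega^*$ is homeomorphic to $\mathbb T$, and $\mathbb T$ is such a reconstruction by (ii). Theorem~\ref{thm:nec} with $\mathfrak d=\omega_1$ gives $\operatorname{cf}(\mathfrak c)\le\omega_1$ and $2^{\omega_1}=2^{\mathfrak c}$, and $\operatorname{cf}(\mathfrak c)>\omega$ by K\"onig's theorem, so $\operatorname{cf}(\mathfrak c)=\omega_1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Pitz}
Max F. Pitz, \emph{The space $\omega^*$ and the reconstruction of normality}, arXiv:1501.04913 (2015).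

\end{thebibliography}
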